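\title{The kernel of a quotient map from $\ell_1$ onto $\ell_2$ has no unconditional basis}

\begin{abstract}
Let $\kappa(\ell_2)$ be the kernel of a quotient map from $\ell_1$ onto $\ell_2$. We prove that $\kappa(\ell_2)$ has no unconditional basis. The proof compares two estimates for the cost of factoring one test operator, from the kernel into a subspace of $\ell_\infty^{2n}$, through an $L_1$-space. An unconditional basis would make this cost $O(\log n)$, while the cost is always at least of order $n^{1/4}$. The lower bound rests on a linearization theorem: a quasi-linear map from $\ell_2^n$ into $L_1$ lies within $Cn^{1/4}$ of a linear map. The same argument gives a lower bound for the unconditional constants of kernels of quotient maps onto $\ell_2^n$, and shows that the kernel of a quotient map from $\ell_1$ onto an infinite-dimensional space of type $p>4/3$ is not isomorphic to a Banach lattice.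
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Every separable Banach space $X$ is a quotient of $\ell_1$: send the unit vectors of $\ell_1$ to a sequence that is dense in the unit ball of $X$. A \emph{quotient map} is a bounded linear surjection $q:\ell_1\to X$. Its kernel $\kappa(X)$ fits into the exact sequence
\[
0\longrightarrow \kappa(X)\longrightarrow \ell_1\longrightarrow X\longrightarrow 0
\]
and consists of the absolutely summable linear relations among the vectors $q\delta_\gamma$, where $\delta_\gamma$ are the unit vectors of $\ell_1$. For $X=\ell_2$, which is not an $\mathcal L_1$-space, the kernel does not depend on $q$ up to isomorphism, so $\kappa(\ell_2)$ is a well-defined space. (Our arguments apply to every $q$ and do not use this independence.)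

A Schauder basis $(e_i)$ of a Banach space is \emph{unconditional} if every convergent expansion $\sum_i a_ie_i$ converges unconditionally. In that case, for every bounded scalar sequence $\phi=(\phi_i)$ and every $x=\sum a_ie_i$ the series $\phi x:=\sum\phi_ia_ie_i$ converges, and by uniform boundedness there is $\lambda<\infty$ with
\begin{equation}\label{eq:uncond}
\Big\|\sum_i\phi_ia_ie_i\Big\|\le\lambda\Big\|\sum_i a_ie_i\Big\|\qquad\text{whenever }|\phi_i|\le1\text{ for all }i .
\end{equation}
The least such $\lambda$ is the \emph{unconditional constant} of the basis; it is at least $1$, and we set it equal to $\infty$ for a basis that is not unconditional.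

Which properties of $X$ pass to $\kappa(X)$? Two facts are quoted in \cite{CG}. By a theorem of Lusky, $\kappa(X)$ has a basis whenever $X$ has one; in particular $\kappa(\ell_2)$ has a Schauder basis. On the other hand, an unconditional basis of $X$ need not produce one in $\kappa(X)$, as the case $X=c_0$ shows. The question whether $\kappa(\ell_2)$ has an unconditional basis is posed in \cite{CG}.

Finite-dimensional quotients show what is at stake.

\begin{example}\label{ex:natural}
Let $q:\ell_1\to\ell_2^n$ satisfy $\|q\|\le1$ and $q\delta_i=e_i$ for $i\le n$, where $(e_i)$ is the canonical basis of $\ell_2^n$. For $\gamma>n$ put $k_\gamma=\delta_\gamma-\sum_{i\le n}\langle q\delta_\gamma,e_i\rangle\delta_i\in\ker q$. If $k=\sum a_\gamma\delta_\gamma$ lies in $\ker q$, then $a_i=-\sum_{\gamma>n}a_\gamma\langle q\delta_\gamma,e_i\rangle$ for $i\le n$, so $k=\sum_{\gamma>n}a_\gamma k_\gamma$. Since $\|k_\gamma\|\le1+\sqrt n$,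
\[
\sum_{\gamma>n}|a_\gamma|\le\|k\|\le(1+\sqrt n)\sum_{\gamma>n}|a_\gamma| .
\]
Hence $(k_\gamma)_{\gamma>n}$ is a basis of $\ker q$ with unconditional constant at most $1+\sqrt n$.
\end{example}

For each fixed $n$ the kernel is thus a copy of $\ell_1$, and both $\ell_1$ and $\ell_2$ have bases with $\lambda=1$; this speaks for a positive answer. But the bound $1+\sqrt n$ degenerates as $n\to\infty$, and the question is whether some other basis avoids the loss. Such a basis need not resemble the unit vector basis of $\ell_1$: the space $\ell_1^{2n}$ contains $n$-dimensional subspaces uniformly isomorphic to $\ell_2^n$, and these have good unconditional bases of a quite different kind. The answer is nevertheless negative.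

\begin{theorem}\label{thm:main}
The space $\kappa(\ell_2)$ has no unconditional basis.
\end{theorem}

Theorem~\ref{thm:main} follows from a quantitative statement. Scalars are real (the complex case of Theorem~\ref{thm:main} is reduced to the real one in Remark~\ref{rem:complex}). From now on $\ell_1$ means $\ell_1(\Gamma)$ with $\Gamma$ finite or countable, $|\cdot|$ is the Euclidean norm, $(\varepsilon_j)$ are independent random signs, $C$ denotes positive absolute constants and $C_p$ constants depending only on $p$; both may change from line to line. A Banach space $X\ne\{0\}$ has \emph{type} $p\in(1,2]$ \emph{with constant} $T$ if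
\[
\Big(\mathbb E\Big\|\sum_j\varepsilon_jx_j\Big\|^2\Big)^{1/2}\le T\Big(\sum_j\|x_j\|^p\Big)^{1/p}
\]
for all finite families $(x_j)$ in $X$. Type measures cancellation in random sums: the triangle inequality is the case $p=1$, and a Hilbert space has type $2$ with $T=1$. Put
\[
f_2(N)=\log(2N),\qquad f_p(N)=N^{1/p-1/2}(\log 2N)^2\quad(1<p<2).
\]

\begin{theorem}\label{thm:quant}
There are constants $C_p$ with the following property. Let $X$ have type $p\in(1,2]$ with constant $T$. Let $n\ge1$, and let $\iota:\ell_2^n\to X$ and $\Pi:X\to\ell_2^n$ be linear with $\Pi\iota=\mathrm{id}$, $\|\iota\|\le1$, $\|\Pi\|\le\beta$. Let $q:\ell_1\to X$ be linear with $\|q\|\le1$, such that every $x\in X$ has a preimage of norm at most $A\|x\|$. Suppose that $K=\ker q$ has an unconditional basis satisfying \eqref{eq:uncond} with constant $\lambda\ge1$. Then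
\[
\sqrt n\le C_p\big(A\beta+A^2T\beta\lambda^2f_p(2n)\,n^{1/4}\big).
\]
\end{theorem}

Here $A$ measures how far $q$ is from an isometric quotient map, and $\beta$ measures how well a copy of $\ell_2^n$ is complemented in $X$. Note that $A\ge1$, because $\|q\|\le1$, and $T\ge1$, by the case of one vector. The method gives two further results, which are not needed for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(a)] Let $X$ be an infinite-dimensional separable Banach space of type $p>4/3$. Then the kernel of any quotient map $\ell_1\to X$ is not isomorphic to a Banach lattice; in particular it has no unconditional basis.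
\item[(b)] If $q$ maps $\ell_1$ or $\ell_1^m$ onto $\ell_2^n$, $\|q\|\le1$, every $x$ has a preimage of norm at most $A\|x\|$, and $\ker q\neq\{0\}$, then every basis of $\ker q$ has unconditional constant $\lambda\ge cA^{-1}n^{1/8}(\log2n)^{-1/2}$, with $c>0$ absolute.
\end{enumerate}
\end{theorem}

We make no claim about spaces that have type $p$ only for some $p\le4/3$.

\subsection*{The plan of the proof}
Kashin's theorem provides a quotient map $Q:\ell_\infty^{2n}\to\ell_2^n$, with kernel $H$, such that every vector lifts through $Q$ at bounded cost while every \emph{linear} lifting has norm at least $\sqrt{n/2}$. Lifting the vectors $\Pi q\delta_\gamma$ one at a time gives an operator $V$ and a commutative diagram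
\begin{equation}\label{eq:diagram}
\begin{array}{ccccc}
K&\longrightarrow&\ell_1&\stackrel{q}{\longrightarrow}&X\\[2pt]
\big\downarrow{\scriptstyle V|_K}&&\big\downarrow{\scriptstyle V}&&\big\downarrow{\scriptstyle \Pi}\\[4pt]
H&\longrightarrow&\ell_\infty^{2n}&\stackrel{Q}{\longrightarrow}&\ell_2^n
\end{array}
\end{equation}
The test operator is $V|_K$. We ask how large $\|D\|$ must be in a factorization $V|_K=RD$ with $D:K\to L_1$, $R:L_1\to H$, $\|R\|\le1$.

\emph{Lower bound} (Sections~\ref{sec:lower} and~\ref{sec:lin}). The failure of additivity of a bounded nonlinear lifting through $q$ is recorded by a quasi-linear map with values in $K$. Composed with $D$ it takes values in $L_1$, where it can be approximated by a linear map with error of order $\|D\|n^{1/4}$. Applying $R$ produces a linear lifting through $Q$ of norm $O(1+\|D\|n^{1/4})$, so $\|D\|$ is at least of order $n^{1/4}$. Neither type nor a basis is used here.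

\emph{Upper bound} (Sections~\ref{sec:HS} and~\ref{sec:upper}). If $X$ has type $p$, operators from $K$ to Hilbert space satisfy a Grothendieck-type inequality with loss $f_p(N)$ in dimension $N$. It follows that an unconditional basis of $K$, when seen through $N$ functionals, behaves like the unit vector basis of $\ell_1$ up to the factor $\lambda^2f_p(N)$, and this yields a factorization with $\|D\|=O(\lambda^2f_p(2n))$.

The two bounds are incompatible when $f_p(2n)=o(n^{1/4})$, that is, when $p>4/3$. Section~\ref{sec:lattice} treats Banach lattices.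

\section{Tools}\label{sec:tools}

\subsection*{Khinchine's inequality}
For real $a_j$ we have $(\sum a_j^2)^{1/2}\le\sqrt2\,\mathbb E|\sum\varepsilon_ja_j|$. Integrating, we obtain for $f_1,\dots,f_N\in L_1(\mu)$
\begin{equation}\label{eq:khin}
\Big(\sum_j\|f_j\|_1^2\Big)^{1/2}\le\Big\|\Big(\sum_j|f_j|^2\Big)^{1/2}\Big\|_1\le\sqrt2\,\mathbb E\Big\|\sum_j\varepsilon_jf_j\Big\|_1,
\end{equation}
where the first inequality is the triangle inequality for the integral of the $\ell_2^N$-valued function $(|f_j|)_j$. Let $B:\ell_2^N\to\ell_1(\Gamma)$ be linear with \emph{rows} $r_\gamma\in\mathbb R^N$, defined by $(Bv)(\gamma)=\langle v,r_\gamma\rangle$. The second inequality in \eqref{eq:khin} with $f_j=Be_j$, together with $|\sum\varepsilon_je_j|=\sqrt N$, gives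
\begin{equation}\label{eq:rows}
\sum_\gamma|r_\gamma|\le\sqrt{2N}\,\|B\| .
\end{equation}

\subsection*{The theorems of Grothendieck and Pietsch}
An operator $u:Y\to Y'$ is \emph{$2$-summing} if there is a constant, the least of which is $\pi_2(u)$, such that $\sum\|uy_j\|^2\le\pi_2(u)^2\sup_{\|\varphi\|\le1}\sum\varphi(y_j)^2$ for all finite families in $Y$. Grothendieck's theorem says that operators $c_0\to\ell_2$, $\ell_\infty^N\to\ell_2$ and $\ell_\infty^N\to L_1$ satisfy $\pi_2(u)\le C_G\|u\|$ with $C_G$ absolute. Pietsch's theorem says that if $u$ is $2$-summing and $\mathcal K\subset B_{Y^*}$ is weak*-compact and norming, then there is a probability measure $\mathbf m$ on $\mathcal K$ with $\|uy\|^2\le\pi_2(u)^2\int\varphi(y)^2\,d\mathbf m(\varphi)$ for all $y$. For $Y=c_0(\Gamma)$ we take $\mathcal K=\{\pm\delta_\gamma\}\cup\{0\}$, which is norming, and weak*-compact because $\delta_\gamma\to0$ weak* when $\Gamma$ is infinite. We obtain the only form that will be used: for each operator $u$ of one of the three kinds above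 there are weights $w_\gamma\ge0$ with
\begin{equation}\label{eq:GP}
\sum_\gamma w_\gamma\le1,\qquad\|ug\|^2\le C_G^2\|u\|^2\sum_\gamma w_\gamma g_\gamma^2\quad\text{for all }g .
\end{equation}

\subsection*{Kashin's theorem}
There is an absolute constant $c_1>0$ such that for every $n$ there is a linear map $E:\ell_2^n\to\ell_1^{2n}$ with $c_1|v|\le\|Ev\|_1\le|v|$ for all $v$.

\subsection*{The matrix Chernoff inequality}
If $Y_1,\dots,Y_M$ are independent random symmetric $N\times N$ matrices with $0\le Y_k\le bI$, then $\mathbb E\lambda_{\max}(\sum Y_k)\le1.72\,\lambda_{\max}(\mathbb E\sum Y_k)+b\log N$ \cite[Thm~5.1.1]{Tropp}. This is needed only for $p<2$, hence not for Theorem~\ref{thm:main}.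

\section{Factoring the test operator through $L_1$ is expensive}\label{sec:lower}

Fix $n$, let $E$ be Kashin's map, and put $Q=E^*:\ell_\infty^{2n}\to\ell_2^n$ and $H=\ker Q$.

\begin{lemma}\label{lem:kashin}
Every $v\in\ell_2^n$ is of the form $Qz$ with $\|z\|_\infty\le|v|/c_1$. Every linear $\Phi:\ell_2^n\to\ell_\infty^{2n}$ with $Q\Phi=\mathrm{id}$ has $\|\Phi\|\ge\sqrt{n/2}$.
\end{lemma}

\begin{proof}
The functional $Ew\mapsto\langle w,v\rangle$ on the range of $E$ has norm at most $|v|/c_1$. A Hahn--Banach extension is a vector $z\in\ell_\infty^{2n}$ with $\|z\|_\infty\le|v|/c_1$ and $\langle w,Qz\rangle=\langle Ew,z\rangle=\langle w,v\rangle$ for all $w$.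

Write $\Phi x=(\langle x,g_i\rangle)_{i\le2n}$, so that $|g_i|\le\|\Phi\|$. The rows of $E$ are the vectors $r_i=Qe_i$, and $Q\Phi x=\sum_i\langle x,g_i\rangle r_i$. By \eqref{eq:rows},
\[
n=\operatorname{tr}(Q\Phi)=\sum_i\langle r_i,g_i\rangle\le\|\Phi\|\sum_i|r_i|\le\|\Phi\|\sqrt{2n}.\qedhere
\]
\end{proof}

To exploit the gap between nonlinear and linear liftings we need nonlinear liftings with some regularity. A map $\rho$ between vector spaces is \emph{homogeneous} if $\rho(ax)=a\rho(x)$ for all real $a$; in particular it is odd.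

\begin{lemma}\label{lem:cont}
Let $q:Y\to X$ be a bounded linear map between Banach spaces such that every $x\in X$ has a preimage of norm at most $A\|x\|$, and let $X_0\ne\{0\}$ be a finite-dimensional subspace of $X$. Then there is a continuous homogeneous $\rho:X_0\to Y$ with $q\rho(x)=x$ and $\|\rho(x)\|\le2A\|x\|$.
\end{lemma}

\begin{proof}
Lifting a basis of $X_0$ gives a linear $L_0:X_0\to Y$ with $qL_0=\mathrm{id}$. Its norm may be large, so we use it only at small scales. Take $\delta>0$ with $\delta\|L_0\|\le A$, a finite $\delta/2$-net $(x_k)$ in the unit sphere of $X_0$, and preimages $y_k$ of $x_k$ with $\|y_k\|\le A$. On the sphere let $\varphi_k=\psi_k/\sum_j\psi_j$ with $\psi_k(x)=\max(0,\delta-\|x-x_k\|)$; the denominator is positive because $(x_k)$ is a net. The map $\rho_0(x)=\sum_k\varphi_k(x)\big(y_k+L_0(x-x_k)\big)$ is continuous, $q\rho_0(x)=x$, and $\|\rho_0(x)\|\le A+\delta\|L_0\|\le2A$. Its odd part $\rho(x)=\frac12(\rho_0(x)-\rho_0(-x))$ has the same three properties. Extend it by $\rho(x)=\|x\|\rho(x/\|x\|)$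 and $\rho(0)=0$.
\end{proof}

\begin{definition}\label{def:ql}
Let $Y$ be a Banach space. A map $\Omega:\mathbb R^n\to Y$ is \emph{quasi-linear} if it is continuous, homogeneous, and its \emph{defect} $\Delta(x,y)=\Omega(x)+\Omega(y)-\Omega(x+y)$ satisfies $\|\Delta(x,y)\|\le|x|+|y|$ for all $x,y$.
\end{definition}

How far can a quasi-linear map be from the linear maps? For an arbitrary target the answer is $\sqrt n$, and the proof of the lower bound below is the proof of Proposition~\ref{prop:lower} in miniature.

\begin{example}\label{ex:sqrt}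
\emph{An upper bound for every $Y$.} Let $\Lambda x=\sum x_i\Omega(e_i)$, and let $b_k$ be the supremum of $\|\Omega(x)-\Lambda x\|/|x|$ over $x\neq0$ with at most $2^k$ nonzero coordinates. Then $b_0=0$. Splitting the support of $x$ into two halves, $x=x'+x''$, we get $\|\Omega(x)-\Lambda x\|\le(b_k+1)(|x'|+|x''|)$, so $b_{k+1}\le\sqrt2(b_k+1)$ and $b_k\le\sum_{j=1}^k2^{j/2}\le2^{k/2}/(1-2^{-1/2})$. With $n\le2^k<2n$ this gives $\|\Omega(x)-\Lambda x\|\le5\sqrt n\,|x|$.

\emph{A lower bound for $Y=H$.} By Lemmas~\ref{lem:kashin} and~\ref{lem:cont} there is a continuous homogeneous $\rho:\ell_2^n\to\ell_\infty^{2n}$ with $Q\rho=\mathrm{id}$ and $\|\rho(x)\|\le2|x|/c_1$. Let $\Phi_0$ be any linear right inverse of $Q$ and $\Omega=\rho-\Phi_0$, which takes values in $H$. Its defect is that of $\rho$, of norm at most $\frac2{c_1}(|x|+|y|+|x+y|)$, so $\frac{c_1}4\Omega$ is quasi-linear. If $\Lambda:\ell_2^n\to H$ is linear and $\|\Omega(x)-\Lambda x\|\le\delta|x|$, then $\Phi_0+\Lambda=\rho-(\Omega-\Lambda)$ is a linear right inverse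 of $Q$ of norm at most $2/c_1+\delta$. Hence $\delta\ge\sqrt{n/2}-2/c_1$.
\end{example}

For $Y=L_1$ one can do much better.

\begin{theorem}[Linearization in $L_1$]\label{thm:lin}
Let $\mu$ be a $\sigma$-finite measure and $\Omega:\mathbb R^n\to L_1(\mu)$ quasi-linear. Then there is a linear $\Lambda:\mathbb R^n\to L_1(\mu)$ with $\|\Omega(x)-\Lambda x\|_1\le Cn^{1/4}|x|$ for all $x$.
\end{theorem}

The proof occupies Section~\ref{sec:lin}. We now use the theorem to show that the test operator cannot pass cheaply through $L_1$. Let $q,A,K,\iota,\Pi,\beta$ be as in Theorem~\ref{thm:quant}. By Lemma~\ref{lem:kashin} choose $z_\gamma\in\ell_\infty^{2n}$ with $Qz_\gamma=\Pi q\delta_\gamma$ and $\|z_\gamma\|_\infty\le\beta/c_1$, and let $V:\ell_1\to\ell_\infty^{2n}$ be the operator with $V\delta_\gamma=z_\gamma$. Then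
\[
QV=\Pi q,\qquad\|V\|\le\beta/c_1,\qquad V(K)\subset H,
\]
which is diagram \eqref{eq:diagram}.

\begin{proposition}\label{prop:lower}
Let $q,A,K,\iota,\Pi,\beta$ be as in Theorem~\ref{thm:quant}; no assumption on the type of $X$ or on bases of $K$ is made. Suppose $V|_K=RD$ with $D:K\to L_1(\mu)$ and $R:L_1(\mu)\to H$ bounded, $\|R\|\le1$, $\mu$ $\sigma$-finite. Then
\[
\sqrt{n/2}\le\frac{2A\beta}{c_1}+CA\|D\|\,n^{1/4}.
\]
\end{proposition}

\begin{proof}
Let $\rho:\iota(\ell_2^n)\to\ell_1$ be given by Lemma~\ref{lem:cont}, so $\|\rho(\iota x)\|\le2A|x|$, and let $L:\ell_2^n\to\ell_1$ be linear with $qL=\iota$. Then $\rho(\iota x)-Lx\in K$, and we may define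
\[
\Omega(x)=D\big(\rho(\iota x)-Lx\big)\in L_1(\mu).
\]
This map is continuous and homogeneous. Its defect is $D\big(\rho(\iota x)+\rho(\iota y)-\rho(\iota x+\iota y)\big)$, of norm at most $2A\|D\|(|x|+|y|+|x+y|)\le4A\|D\|(|x|+|y|)$. Theorem~\ref{thm:lin}, applied to $\Omega/(4A\|D\|)$ if $D\ne0$, gives a linear $\Lambda:\ell_2^n\to L_1(\mu)$ with $\|\Omega(x)-\Lambda x\|_1\le CA\|D\|n^{1/4}|x|$; if $D=0$ take $\Lambda=0$.

Put $\Phi=VL+R\Lambda$. Since $R$ takes values in $H=\ker Q$, we have $Q\Phi=\Pi qL=\Pi\iota=\mathrm{id}$. Since $V=RD$ on $K$, we have $VLx=V\rho(\iota x)-R\Omega(x)$. Therefore $\Phi x=V\rho(\iota x)-R\big(\Omega(x)-\Lambda x\big)$ and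
\[
\|\Phi x\|_\infty\le\Big(\frac{2A\beta}{c_1}+CA\|D\|n^{1/4}\Big)|x| .
\]
Lemma~\ref{lem:kashin} completes the proof.
\end{proof}

It is essential that $R$ maps into $H$ and not merely into $\ell_\infty^{2n}$: into $\ell_\infty^{2n}$ the operator $V|_K$ factors through $\ell_1$ at no cost, as $V$ composed with the inclusion of $K$.

\begin{remark}\label{rem:notL1}
Proposition~\ref{prop:lower} already shows that $K=\kappa(\ell_2)$ is not isomorphic to $L_1(\mu)$. If $D_0:K\to L_1(\mu)$ were an isomorphism, then $R=a^{-1}VD_0^{-1}$ and $D=aD_0$ with $a=\|D_0^{-1}\|/c_1$ would give, for every $n$ and with $\beta=1$, a factorization with $\|D\|$ independent of $n$. Sections~\ref{sec:HS} and~\ref{sec:upper} show that an unconditional basis can take the place of $D_0$ at the price of a factor $\log n$.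
\end{remark}

\section{Quasi-linear maps from $\ell_2^n$ into $L_1$}\label{sec:lin}

We prove Theorem~\ref{thm:lin}. Points of the measure space are denoted by $s$, products of functions are pointwise in $s$, and $\|\cdot\|$ is the norm of $L_1(\mu)$. Let
\[
m_*=\inf_\Lambda\sup_{|x|=1}\|\Omega(x)-\Lambda x\|,
\]
the infimum over linear $\Lambda$; it is finite because $\Omega$ is continuous. Subtracting a linear map from $\Omega$ changes neither the defect nor $m_*$, so we may assume that $m:=\sup_{|x|=1}\|\Omega(x)\|\le m_*+1$. Thus $\|\Omega(x)\|\le m|x|$. We have to show $m_*\le Cn^{1/4}$; the normalization allows error terms that are small multiples of $m$.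

\subsection*{Step 1: duality}
Let $\mathcal N$ be a finite $\frac14$-net in the unit sphere of $\mathbb R^n$ and
\[
I=\inf_\Lambda\max_{x\in\mathcal N}\|\Omega(x)-\Lambda x\| .
\]
We shall prove
\begin{equation}\label{eq:claim}
I\le Cn^{1/4}+m/12 .
\end{equation}
This suffices. Indeed, choose $\Lambda$ with $\max_{\mathcal N}\|\Omega(x)-\Lambda x\|\le I+1$, put $\Omega'=\Omega-\Lambda$ and $m'=\sup_{|x|=1}\|\Omega'(x)\|\ge m_*$. For $|x|=1$ write $x=z+y$ with $z\in\mathcal N$ and $|y|\le\frac14$. Then $\|\Omega'(x)\|\le\|\Omega'(z)\|+\|\Omega'(y)\|+|z|+|y|\le I+1+\frac{m'}4+\frac54$. So $m_*\le m'\le\frac43I+3\le Cn^{1/4}+3+\frac19(m_*+1)$, whence $m_*\le Cn^{1/4}$, and a linear map that attains $m_*$ up to $1$ proves the theorem.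

We may assume $I>0$. The number $I$ is the distance from $(\Omega(x))_{x\in\mathcal N}$ to the subspace of families $(\Lambda x)_{x\in\mathcal N}$, in the space of families $(f_x)_{x\in\mathcal N}$ in $L_1(\mu)$ normed by $\max_x\|f_x\|$. Since $\mu$ is $\sigma$-finite, the dual space consists of families $(h_x)$ in $L_\infty(\mu)$ normed by $\sum_x\|h_x\|_\infty$. By the Hahn--Banach theorem there is $(h_x)$ with $\sum_x\|h_x\|_\infty=1$, $\sum_x\int h_x\Omega(x)\,d\mu=I$, and $\sum_x\int h_x\Lambda x\,d\mu=0$ for all linear $\Lambda$. Testing the last condition on $\Lambda x=\langle x,v\rangle f$ with $v\in\mathbb R^n$, $f\in L_1(\mu)$, we find $\sum_xh_x(s)\,x=0$ for almost every $s$.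

Choose $x\in\mathcal N$ at random with probability $\|h_x\|_\infty$, let $\varepsilon$ be an independent sign, and put $Z=\varepsilon x$, $\eta=\varepsilon h_x/\|h_x\|_\infty$. The pair $(Z,\eta)$, with values in $\mathbb R^n\times L_\infty(\mu)$, lives on a finite probability space and, since $\Omega$ is odd, satisfies
\begin{equation}\label{eq:pair}
|Z|=1,\quad|\eta|\le1,\quad(Z,\eta)\sim(-Z,-\eta),\quad\mathbb E[\eta Z]=0\ \ \mu\text{-a.e.},\quad I=\int\mathbb E[\eta\,\Omega(Z)]\,d\mu ,
\end{equation}
where $\sim$ is equality in distribution. In words: $\eta$ is a bounded odd weight, uncorrelated at each point $s$ with every linear function of $Z$, and $I$ is its correlation with $\Omega(Z)$.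

Let $M=2^d\ge2$, to be chosen of order $n$, let $t=M^{-1/2}$, and let $(Z_k,\eta_k)_{k\le M}$ be independent copies of $(Z,\eta)$. For a block of $2^l$ indices let $S_l$ be the sum of the $Z_k$ over the block. The $Z_k$ are independent symmetric unit vectors, so $\mathbb E|S_l|^2=2^l$.

\subsection*{The idea: merging with linear weights}
Quasi-linearity lets us replace $\Omega(S)+\Omega(S')$ by $\Omega(S+S')$, so we can transfer the correlation $I$ from one vector $Z$ to the sum of many copies, on which a single summand has little influence. The first attempt uses the weight $w_l=\sum\eta_k$, the sum over the block, and $y_l=2^{-l}\mathbb E[w_l\Omega(S_l)]$, so that $\int y_0\,d\mu=I$. For two independent blocks $(w,S)$, $(w',S')$ of level $l$ we have $\mathbb E[(w+w')\Omega(S)]=2^ly_l+\mathbb Ew'\cdot\mathbb E\Omega(S)=2^ly_l$, and the same for $\Omega(S')$. Hence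
\begin{equation}\label{eq:linearmerge}
y_{l+1}=y_l-2^{-l-1}\mathbb E[(w+w')\Delta(S,S')].
\end{equation}
In the smallest case, where $\mu$ is a unit mass at one point and $\Omega$ is real-valued, the Cauchy--Schwarz inequality bounds the last term by
\[
2^{-l-1}\big(\mathbb E(w+w')^2\big)^{1/2}\big(\mathbb E(|S|+|S'|)^2\big)^{1/2}\le2^{-l-1}\cdot2^{(l+1)/2}\cdot2\cdot2^{l/2}=\sqrt2 ,
\]
so $|I-y_d|\le\sqrt2\log_2M$. The end term is $y_d=\mathbb E[\eta_1\Omega(S_d)]=\sqrt M\,\mathbb E[\eta_1\Omega(W+tZ_1)]$ with $W=t\sum_{k>1}Z_k$ independent of $(Z_1,\eta_1)$. If $\Omega$ were replaced by a function whose third derivatives in unit directions are bounded by $D_3$, Taylor's formula at $W$ would give $|y_d|\le\sqrt M\,t^3D_3/6=D_3/(6M)$, because the terms of order $0,1,2$ vanish by \eqref{eq:pair}. This is the mechanism of the proof: merge, smooth, expand.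

For a general $\mu$ the Cauchy--Schwarz step is not available. At each fixed $s$ the weight $w+w'$ is typically of size $2^{l/2}$, but we control only the $L_1$-norm of $\Delta(S,S')$, and nothing prevents this function from being concentrated on the random set of $s$ where the weight is largest. The bound $\|w+w'\|_\infty\le2^{l+1}$ in \eqref{eq:linearmerge} loses $2\cdot2^{l/2}$ at level $l$, in total a quantity of order $\sqrt M\approx\sqrt n$, which is no better than Example~\ref{ex:sqrt}. We need a substitute for $w_l$ that is bounded by its typical final size $\sqrt M$ \emph{everywhere}, and that still obeys an exact rule when independent blocks are merged. Products of unimodular numbers have both properties.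

\subsection*{Step 2: merging with unimodular weights}
Put $\zeta_k=\sqrt{1-t^2\eta_k^2}+it\eta_k$, so $|\zeta_k|=1$ and $\operatorname{Im}\zeta_k=t\eta_k$, and for a block of $2^l$ indices let $\chi_l=\prod\zeta_k$. The weight $\operatorname{Im}\chi_l$ replaces $tw_l$. Since $|\operatorname{Im}(ab)|\le|\operatorname{Im}a|+|\operatorname{Im}b|$ for $|a|=|b|=1$,
\begin{equation}\label{eq:weight}
|\operatorname{Im}\chi_l|\le\min(1,2^lt)\quad\text{pointwise.}
\end{equation}
Since $\mathbb E\eta=0$, we have $\mathbb E\zeta_k=\alpha$ with $\alpha(s)=\mathbb E\sqrt{1-t^2\eta(s)^2}\in[\sqrt{1-1/M},1]$, and by independence $\mathbb E\chi_l=\alpha^{2^l}$. Thus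
\[
\mathbb E\operatorname{Re}\chi_l=\alpha^{2^l},\qquad\mathbb E\operatorname{Im}\chi_l=0,\qquad\alpha^{1-M}\le(1-1/M)^{-M/2}\le2 ,
\]
the last bound because $(1-1/M)^M\ge\frac14$ for $M\ge2$. Let
\[
Y_l=\mathbb E[\operatorname{Im}\chi_l\;\Omega(S_l)]\in L_1(\mu),\qquad\text{so that}\quad\int Y_0\,d\mu=tI .
\]
Take two independent blocks $(\chi,S)$, $(\chi',S')$ of level $l$. From $\operatorname{Im}(\chi\chi')=\operatorname{Im}\chi\operatorname{Re}\chi'+\operatorname{Re}\chi\operatorname{Im}\chi'$ and independence,
\[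
\mathbb E[\operatorname{Im}(\chi\chi')\Omega(S)]=Y_l\cdot\mathbb E\operatorname{Re}\chi'+\mathbb E[\operatorname{Re}\chi\;\Omega(S)]\cdot\mathbb E\operatorname{Im}\chi'=\alpha^{2^l}Y_l ,
\]
and the same holds for $\Omega(S')$ by exchanging the blocks. Therefore
\[
Y_{l+1}=2\alpha^{2^l}Y_l-\mathbb E[\operatorname{Im}(\chi\chi')\,\Delta(S,S')].
\]
By \eqref{eq:weight} and $\mathbb E\|\Delta(S,S')\|\le\mathbb E|S|+\mathbb E|S'|\le2\cdot2^{l/2}$, the last term has norm at most $2\cdot2^{l/2}\min(1,2^{l+1-d/2})$. Unrolling the recursion, with $1+2+\dots+2^{d-1}=M-1$ and $\alpha\le1$,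
\[
\|Y_d-M\alpha^{M-1}Y_0\|\le\sum_{l<d}2^{d-l-1}\cdot2\cdot2^{l/2}\min(1,2^{l+1-d/2})=\sum_{l<d}2^{d-l/2}\min(1,2^{l+1-d/2}).
\]
The terms with $l\le d/2$ are at most $2\cdot2^{d/2}2^{l/2}$ and sum to at most $2\cdot2^{3d/4}/(1-2^{-1/2})\le7M^{3/4}$. The terms with $l>d/2$ are at most $2^{d-l/2}$ and sum to at most $2^{3d/4}/(1-2^{-1/2})\le4M^{3/4}$. Multiplying by $\alpha^{1-M}\le2$ gives $\|MY_0\|$-control in the form $\|\alpha^{1-M}Y_d-MY_0\|\le22M^{3/4}$. Now $\int MY_0\,d\mu=\sqrt M\,I$, and by homogeneity $Y_d=\sqrt M\,\mathbb E[\operatorname{Im}\chi\;\Omega(U)]$, where from now on $\chi=\chi_d=\prod_{k\le M}\zeta_k$ and $U=tS_d$. Hence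
\begin{equation}\label{eq:merge}
I\le22M^{1/4}+2\big\|\mathbb E[\operatorname{Im}\chi\;\Omega(U)]\big\|.
\end{equation}
The dominant levels are those with $2^l\approx\sqrt M$, where the two bounds in \eqref{eq:weight} cross; this is the origin of the exponent $\frac14$.

\subsection*{Step 3: smoothing}
To expand in a Taylor series we convolve $\Omega$ with a Gaussian, and quasi-linearity bounds the cost. Let $r=n^{1/4}$, $\sigma=r/\sqrt n=n^{-1/4}\le1$, and let $G$ be a centered Gaussian vector with covariance $\sigma^2I_n$ and density $\varphi_\sigma$, independent of everything else; thus $\mathbb E|G|^2=r^2$. Put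
\[
F(z)=\mathbb E\,\Omega(z+G)=\int\Omega(y)\varphi_\sigma(y-z)\,dy .
\]
This Bochner integral exists because $\Omega$ is continuous and $\|\Omega(y)\|\le m|y|$. Write $\Omega(U)=\Omega(U+G)-\Omega(G)+\Delta(U,G)$. We have $\mathbb E[\operatorname{Im}\chi\;\Omega(G)]=\mathbb E\operatorname{Im}\chi\cdot\mathbb E\Omega(G)=0$ and $\mathbb E\|\Delta(U,G)\|\le\mathbb E|U|+\mathbb E|G|\le1+r$, so
\begin{equation}\label{eq:smooth}
\big\|\mathbb E[\operatorname{Im}\chi\;\Omega(U)]\big\|\le1+r+\big\|\mathbb E[\operatorname{Im}\chi\;F(U)]\big\|.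
\end{equation}

Let $|v|=1$. The Hermite polynomials are defined by $e^{u\tau-u^2/2}=\sum_jHe_j(\tau)u^j/j!$; we need $He_0=1$, $He_1=\tau$, $He_2=\tau^2-1$, $He_3=\tau^3-3\tau$, and $\mathbb E\,He_j(g)^2=j!$ for a standard Gaussian $g$ (for $j=2,3$ use $\mathbb Eg^4=3$, $\mathbb Eg^6=15$). From $\varphi_\sigma(y-z-uv)=\varphi_\sigma(y-z)\exp\big(u\langle y-z,v\rangle/\sigma^2-u^2/2\sigma^2\big)$ we see that the $j$th $u$-derivative of $\varphi_\sigma(y-z-uv)$ at $u=0$ is $\sigma^{-j}He_j(\langle y-z,v\rangle/\sigma)\varphi_\sigma(y-z)$. For $z$ in a bounded set these functions of $y$ are dominated by one function $\psi$ with $\int(1+|y|)\psi(y)\,dy<\infty$, so we may differentiate under the integral: $\frac{d^j}{du^j}F(z+uv)=F_j(z+uv;v)$, where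
\[
F_j(z;v)=\sigma^{-j}\,\mathbb E\big[\Omega(z+G)\,He_j(\langle G,v\rangle/\sigma)\big].
\]
Three properties will be used: $F_1(z;v)=\sum_iv_iF_1(z;e_i)$; $F_2(z;-v)=F_2(z;v)$; and, by the Cauchy--Schwarz inequality and $(\mathbb E|z+G|^2)^{1/2}\le|z|+r$, $\|F_j(z;v)\|\le\sqrt{j!}\,m(|z|+r)\sigma^{-j}$. Taylor's formula with integral remainder and $t\le1$ give
\begin{equation}\label{eq:taylor}
\Big\|F(z+tv)-\sum_{i<j}\frac{t^i}{i!}F_i(z;v)\Big\|\le\frac{t^j}{\sqrt{j!}}\,m\,(|z|+1+r)\,\sigma^{-j}\qquad(|v|=1,\ j=2,3).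
\end{equation}

\subsection*{Step 4: replacing one summand at a time}
With linear weights the end term reduced to the influence of $Z_1$ by exchangeability. The product weight couples all indices, so we decouple $U$ from $\chi$ one summand at a time. Let $\bar Z_1,\dots,\bar Z_M$ be independent copies of $Z$, independent of everything else, and $U^{(k)}=t\big(\sum_{j\le k}\bar Z_j+\sum_{j>k}Z_j\big)$. Then $U^{(0)}=U$, and $U^{(M)}$ is independent of $\chi$, so $\mathbb E[\operatorname{Im}\chi\;F(U^{(M)})]=0$. Telescoping,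
\[
\mathbb E[\operatorname{Im}\chi\;F(U)]=\sum_{k=1}^M\Theta_k,\qquad\Theta_k=\mathbb E\big[\operatorname{Im}\chi\;\big(F(W+tZ_k)-F(W+t\bar Z_k)\big)\big],
\]
where $W=W_k=t\big(\sum_{j<k}\bar Z_j+\sum_{j>k}Z_j\big)$ and $\mathbb E|W|\le1$. Fix $k$ and let $\chi'=\prod_{j\ne k}\zeta_j$. The pair $(W,\chi')$ is independent of $(Z_k,\eta_k,\bar Z_k)$, and
\[
\operatorname{Im}\chi=t\eta_k\operatorname{Re}\chi'+\operatorname{Im}\chi'-\xi_k\operatorname{Im}\chi',\qquad\xi_k=1-\sqrt{1-t^2\eta_k^2}\in[0,t^2],
\]
since $\sqrt{1-a}\ge1-a$ on $[0,1]$. We treat the three weights separately, each time averaging over $(Z_k,\eta_k,\bar Z_k)$ with $(W,\chi')$ fixed.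

\emph{The weight $t\eta_k\operatorname{Re}\chi'$}, bounded by $t$. The term with $\bar Z_k$ vanishes because $\eta_k$ has mean zero and is independent of $\bar Z_k$. Expand $F(W+tZ_k)$ by \eqref{eq:taylor} with $j=3$. The term of order $0$ vanishes because $\mathbb E\eta=0$. The term of order $1$ is a multiple of $\sum_i\mathbb E[\eta Z_i]F_1(W;e_i)$, where $Z_i$ here denotes the $i$th coordinate of $Z$, and vanishes because $\mathbb E[\eta Z]=0$; this is the only use of the annihilation of linear maps. The term of order $2$ vanishes because $\eta F_2(W;Z)$ changes sign under $(Z,\eta)\mapsto(-Z,-\eta)$. After averaging over $W$, the remainder contributes at most $t\cdot t^3\,6^{-1/2}m(2+r)\sigma^{-3}$.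

\emph{The weight $\operatorname{Im}\chi'$} contributes $0$, because $Z_k\sim\bar Z_k$.

\emph{The weight $-\xi_k\operatorname{Im}\chi'$}, bounded by $t^2$. Expand both terms by \eqref{eq:taylor} with $j=2$. The terms of order $0$ cancel. The terms of order $1$ vanish because $\mathbb E[\xi_kZ_k]=0$ ($\xi_k$ is even in $\eta_k$, and $(Z,\eta)\sim(-Z,-\eta)$) and $\mathbb E[\xi_k\bar Z_k]=\mathbb E\xi_k\cdot\mathbb E\bar Z_k=0$. The two remainders contribute at most $2\,t^2\cdot t^2\,2^{-1/2}m(2+r)\sigma^{-2}$.

We sum over $k$, using $Mt^4=1/M$, $2+r\le3r$, $\sigma^{-2}\le\sigma^{-3}$, $3(6^{-1/2}+\sqrt2)\le6$ and $r\sigma^{-3}=n$: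
\[
\big\|\mathbb E[\operatorname{Im}\chi\;F(U)]\big\|\le\frac{6mr\sigma^{-3}}M=\frac{6mn}M .
\]
Choose for $M$ a power of $2$ in $[144n,288n]$. By \eqref{eq:merge} and \eqref{eq:smooth},
\[
I\le22(288n)^{1/4}+2(1+n^{1/4})+\frac m{12},
\]
which is \eqref{eq:claim}. Theorem~\ref{thm:lin} is proved. \qed

The choice of $r$ balances the two losses: Step 4 requires $M$ of order $r\sigma^{-3}=n^{3/2}r^{-2}$, and the merging loss $M^{1/4}$ equals the smoothing loss $r$ when $r=n^{1/4}$. The structure of $L_1$ entered in one way only: the dual objects $\eta_k$ are bounded functions, which can be multiplied pointwise. Example~\ref{ex:sqrt} shows that some such structure is necessary.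

\section{Operators from the kernel into Hilbert space}\label{sec:HS}

For $u:\ell_2^N\to\ell_2$ the Hilbert--Schmidt norm is $\|u\|_{HS}=(\sum_j|ue_j|^2)^{1/2}$, the Euclidean norm of the sequence of singular values. Always $\|u\|_{HS}\le\sqrt N\|u\|$.

\begin{lemma}\label{lem:HS}
Let $q,A,X,p,T$ be as in Theorem~\ref{thm:quant} and $K=\ker q$; no basis is assumed. If $S:K\to\ell_2$ and $B:\ell_2^N\to K$ are bounded, then $\|SB\|_{HS}\le C_pATf_p(N)\|S\|\|B\|$.
\end{lemma}

Before the proof we look at two extreme cases. Let $B:\ell_2^N\to\ell_1$ have norm at most $1$ and rows $r_\gamma$. The adjoint of $B$ restricted to $c_0(\Gamma)$ is $g\mapsto\sum g_\gamma r_\gamma$, so \eqref{eq:GP} gives weights $w_\gamma$ with $\sum w_\gamma\le1$ and $|\sum g_\gamma r_\gamma|^2\le C_G^2\sum w_\gamma g_\gamma^2$. In particular $r_\gamma=0$ if $w_\gamma=0$. For a finite set $\Gamma_0\subset\{w_\gamma>0\}$ take $g_\gamma=\langle v,r_\gamma\rangle/w_\gamma$ on $\Gamma_0$ and $0$ elsewhere. With $a=\sum_{\Gamma_0}\langle v,r_\gamma\rangle^2/w_\gamma$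 we get $a=\langle v,\sum g_\gamma r_\gamma\rangle\le C_G|v|\sqrt a$. Hence
\begin{equation}\label{eq:dualGP}
\sum_{w_\gamma>0}\frac{\langle v,r_\gamma\rangle^2}{w_\gamma}\le C_G^2|v|^2 .
\end{equation}
If $S$ is defined on all of $\ell_1$, there is no loss at all: $SB=S'B'$, where $B'v=(\langle v,r_\gamma\rangle/\sqrt{w_\gamma})_\gamma$ has norm at most $C_G$ into $\ell_2(\Gamma)$ and $S'\delta_\gamma=\sqrt{w_\gamma}\,S\delta_\gamma$ has Hilbert--Schmidt norm at most $\|S\|$, so $\|SB\|_{HS}\le C_G\|S\|$. At the other extreme, for an arbitrary subspace $K$ of $\ell_1$ nothing is gained over $\sqrt N$: for $K=E(\ell_2^N)\subset\ell_1^{2N}$, $B=E$, $S=E^{-1}$ we have $\|SB\|_{HS}=\sqrt N$ and $\|S\|\|B\|\le1/c_1$. So a hypothesis on the quotient $X$ is needed.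

In our situation $S$ need not extend to an operator from $\ell_1$ to Hilbert space. It does extend into a larger space $P$, built from $\ell_2$ and $X$, and $P$ inherits the type of $X$ up to a logarithm of the \emph{number of vectors}. We therefore also replace $B$, which involves infinitely many $\delta_\gamma$, by a random sample of $M$ of them with $M$ polynomial in $N$.

\begin{proof}[Proof of Lemma~\ref{lem:HS}]
We may assume $\|S\|\le1$, $\|B\|\le1$ and $B\ne0$. Put $\theta=1/p-1/2\in[0,\frac12)$. By H\"older's inequality, type $p$ gives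
\begin{equation}\label{eq:typeM}
\Big(\mathbb E\Big\|\sum_{j\le M}\varepsilon_jx_j\Big\|^2\Big)^{1/2}\le TM^\theta\Big(\sum_{j\le M}\|x_j\|^2\Big)^{1/2}\qquad(x_j\in X).
\end{equation}

\emph{The push-out.} Let $P$ be the quotient of $\ell_2\oplus_1\ell_1$ by the closed subspace $\{(-Sk,k):k\in K\}$, and define $i(h)=[(h,0)]$, $J(y)=[(0,y)]$, $\pi[(h,y)]=qy$. Then $\|J\|\le1$, $\|\pi\|\le1$, $\pi J=q$. For $k\in K$ we have $[(h,k)]=[(h+Sk,0)]$; hence $J|_K=iS$ and $\ker\pi=i(\ell_2)$. The map $i$ is isometric, because $|h-Sk|+\|k\|\ge|h|$. Thus $J$ extends $S$, and $\ker\pi$ is a Hilbert space in the norm of $P$.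

\emph{Type $2$ constants of $P$.} Let $\tau_M$ be the least constant such that $(\mathbb E\|\sum_{j\le M}\varepsilon_jv_j\|^2)^{1/2}\le\tau_M(\sum_{j\le M}\|v_j\|^2)^{1/2}$ for all $v_1,\dots,v_M\in P$. We claim
\begin{equation}\label{eq:tau}
\tau_M\le CAT\,M^\theta\log(2M).
\end{equation}
Choosing one preimage of norm at most $A\|x\|$ on each line through the origin of $X$ and composing with $J$, we obtain a homogeneous $\rho:X\to P$ with $\pi\rho=\mathrm{id}$ and $\|\rho(x)\|\le A\|x\|$. No continuity is needed, since only finite averages occur. Let $\Psi(x_1,\dots,x_m)=\sum\rho(x_j)-\rho(\sum x_j)\in\ker\pi$, and let $a_k$ be the least constant with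
\[
\big(\mathbb E\|\Psi(\varepsilon_1x_1,\dots,\varepsilon_{2^k}x_{2^k})\|^2\big)^{1/2}\le a_k\Big(\sum\|x_j\|^2\Big)^{1/2};
\]
thus $a_0=0$. Split $2^{k+1}$ vectors into two halves, let $s_1,s_2$ be the sums of the $\varepsilon_jx_j$ over the halves and $\Psi_1,\Psi_2$ the corresponding values of $\Psi$. Then
\[
\Psi=\Psi_1+\Psi_2+\big[\rho(s_1)+\rho(s_2)-\rho(s_1+s_2)\big].
\]
The variables $\Psi_1,\Psi_2$ are independent, have mean zero because $\Psi$ is odd, and take values in a Hilbert space. So $\mathbb E\|\Psi_1+\Psi_2\|^2=\mathbb E\|\Psi_1\|^2+\mathbb E\|\Psi_2\|^2\le a_k^2\sum\|x_j\|^2$; compare the factor $\sqrt2$ lost at each level in Example~\ref{ex:sqrt}. The bracket has norm at most $2A(\|s_1\|+\|s_2\|)\le2\sqrt2A(\|s_1\|^2+\|s_2\|^2)^{1/2}$, so by \eqref{eq:typeM} its $L_2$-norm is at most $2\sqrt2AT2^{k\theta}(\sum\|x_j\|^2)^{1/2}$. Hence $a_{k+1}\le a_k+2\sqrt2AT2^{k\theta}$ and $a_k\le2\sqrt2ATk2^{k\theta}$.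

Given $v_1,\dots,v_M\in P$, put $x_j=\pi v_j$ and write $v_j=\rho(x_j)+i(h_j)$, where $|h_j|\le(1+A)\|v_j\|\le2A\|v_j\|$. Then
\[
\sum\varepsilon_jv_j=\Psi(\varepsilon_1x_1,\dots,\varepsilon_Mx_M)+\rho\Big(\sum\varepsilon_jx_j\Big)+i\Big(\sum\varepsilon_jh_j\Big).
\]
Pad with zero vectors to $2^k$ terms, $M\le2^k<2M$. The three terms give $\tau_M\le a_k+ATM^\theta+2A$, and $a_k\le4ATM^\theta\log_2(2M)$. This proves \eqref{eq:tau}. This is the only place in the paper where the type constant of $X$ is used. The inequality defining $\tau_M$ also holds with independent standard Gaussians $g_j$ in place of the signs: $(g_j)\sim(\varepsilon_j|g_j|)$, and one averages first over $\varepsilon$, then uses $\mathbb Eg_j^2=1$.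

\emph{Sampling.} Regard $B$ as a map into $\ell_1$, with rows $r_\gamma$ and weights $w_\gamma$ as in \eqref{eq:dualGP}, and let $z=\sum|r_\gamma|$, so $0<z\le\sqrt{2N}$ by \eqref{eq:rows}. We want a sampling distribution under which the rescaled rows have bounded covariance, which $w_\gamma$ provides, and are bounded, which $|r_\gamma|/z$ provides; we average the two. For $r_\gamma\ne0$ put $m_\gamma=\frac12w_\gamma+|r_\gamma|/(2z)$ and $b_\gamma=r_\gamma/m_\gamma$. Then $\sum m_\gamma\le1$ and
\begin{equation}\label{eq:b}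
|b_\gamma|^2\le4z^2\le8N,\qquad\sum_\gamma m_\gamma\langle v,b_\gamma\rangle^2=\sum_\gamma\frac{\langle v,r_\gamma\rangle^2}{m_\gamma}\le2C_G^2|v|^2 .
\end{equation}
Let $\gamma(1),\dots,\gamma(M)$ be independent random indices taking the value $\gamma$ with probability $m_\gamma$, and with the remaining probability a null symbol for which $b=0$ and $\delta=0$. Put $B_Mv=\frac1M\sum_{k\le M}\langle v,b_{\gamma(k)}\rangle\delta_{\gamma(k)}\in\ell_1$. Its mean is $\sum_\gamma m_\gamma\langle v,b_\gamma\rangle\delta_\gamma=Bv$. The vector $B_Mv$ need not lie in $K$; this is why $J$ is needed.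

\emph{The Gaussian mean.} Let $g$ be a standard Gaussian vector in $\mathbb R^N$. Since $|SBg|=\|JBg\|$ and $JBg$ is the mean of $JB_Mg$ over the sample, $\mathbb E|SBg|\le\mathbb E\|JB_Mg\|$, the last expectation over both $g$ and the sample. Fix the sample and let $U:\mathbb R^M\to\mathbb R^N$, $Uc=M^{-1/2}\sum c_kb_{\gamma(k)}$, and $v_k=M^{-1/2}J\delta_{\gamma(k)}$, so that $\sum\|v_k\|^2\le1$ and $JB_Mg=\sum_k(U^*g)_kv_k$. The Gaussian vector $U^*g$ has covariance $U^*U\le\|U\|^2I_M$. Let $g'$ be an independent centered Gaussian vector with covariance $\|U\|^2I_M-U^*U$. Then $U^*g+g'\sim\|U\|(g_1,\dots,g_M)$ with independent standard $g_k$, and Jensen's inequality in $g'$ gives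
\[
\mathbb E_g\|JB_Mg\|\le\|U\|\;\mathbb E\Big\|\sum_kg_kv_k\Big\|\le\|U\|\,\tau_M .
\]
It remains to choose $M$ so that $\mathbb E\|U\|^2\le C$. Here $\|U\|^2=\|UU^*\|$ and $UU^*=\frac1M\sum_kb_{\gamma(k)}\otimes b_{\gamma(k)}$ is an average of independent positive matrices whose common mean has norm at most $2C_G^2$ by \eqref{eq:b}.

If $p=2$, take $M=N^2$. The deviation of $UU^*$ from its mean has mean square Hilbert--Schmidt norm at most $M^{-1}\mathbb E|b_{\gamma(1)}|^4\le64N^2/M=64$, so $\mathbb E\|U\|^2\le2C_G^2+8$. By \eqref{eq:tau}, $\tau_M\le CAT\log(2N^2)\le2CATf_2(N)$.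

If $p<2$, the factor $M^\theta$ makes $M=N^2$ wasteful. Take $M=N\lceil\log2N\rceil$. The matrix Chernoff inequality with $b=8N/M\le8/\log2N$ gives $\mathbb E\|U\|^2\le3.44\,C_G^2+8$. Since $1\le\lceil\log2N\rceil\le\min(3\log2N,2N)$, we have $M^\theta\le3N^\theta\log2N$ and $\log2M\le2\log2N$, so $\tau_M\le CATf_p(N)$.

In both cases $\mathbb E|SBg|\le C_pATf_p(N)$. Finally, let $\sigma_1,\dots,\sigma_N$ be the singular values of $SB$. By rotation invariance of $g$ and Jensen's inequality,
\[
\mathbb E|SBg|=\mathbb E\big|(\sigma_j|g_j|)_j\big|\ge\big|(\sigma_j\mathbb E|g_j|)_j\big|=\sqrt{2/\pi}\,\|SB\|_{HS}.\qedhere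
\]
\end{proof}

\section{An unconditional basis factors the test operator cheaply}\label{sec:upper}

Unconditionality enters through the following consequence of Lemma~\ref{lem:HS}. It is stated without reference to a basis so that it also serves for lattices.

\begin{lemma}\label{lem:diag}
Let $q,A,X,p,T,K$ be as in Lemma~\ref{lem:HS}. Let $y_1,\dots,y_N\in K$, let $P_1,\dots,P_N$ be operators on $K$ and $u_1,\dots,u_N\in K^*$, with
\[
\Big\|\sum_jc_jy_j\Big\|\le a\max_j|c_j|\ \ (c\in\mathbb R^N),\qquad\Big\|\sum_j\pm P_j\Big\|\le\lambda\ \ \text{(all signs)},\qquad\|u_j\|\le b .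
\]
Then $\sum_ju_j(P_jy_j)\le C_pATf_p(N)\,\lambda ab$.
\end{lemma}

\begin{proof}
We write the sum as a weighted diagonal of an operator $SB$ on $\ell_2^N$. The map $c\mapsto\sum c_jy_j$ from $\ell_\infty^N$ to $\ell_1\supset K$ has norm at most $a$. By \eqref{eq:GP} there are $d_j\ge0$ with $\sum d_j^2\le1$ and $\|\sum c_jy_j\|\le C_Ga(\sum d_j^2c_j^2)^{1/2}$; in particular $y_j=0$ if $d_j=0$. Define $B:\ell_2^N\to K$ by $Be_j=y_j/d_j$, and $Be_j=0$ if $d_j=0$. Then $\|B\|\le C_Ga$ and $y_j=d_jBe_j$. Define $S:K\to\ell_2^N$ by $Sy=(u_j(P_jy))_j$. By \eqref{eq:khin} in $\ell_1$,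
\[
|Sy|\le b\Big(\sum_j\|P_jy\|^2\Big)^{1/2}\le\sqrt2\,b\;\mathbb E\Big\|\sum_j\varepsilon_jP_jy\Big\|\le\sqrt2\,\lambda b\|y\| .
\]
The Cauchy--Schwarz inequality and Lemma~\ref{lem:HS} give
\[
\sum_ju_j(P_jy_j)=\sum_jd_j\langle SBe_j,e_j\rangle\le\|SB\|_{HS}\le C_pATf_p(N)\,\lambda ab.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:upper}
Under the hypotheses of Theorem~\ref{thm:quant}, let $H$ be a subspace of $\ell_\infty^N$ and $u=(u_1,\dots,u_N):K\to H$ linear with $\|u_j\|_{K^*}\le b$. Then $u=RD$ with $D:K\to\ell_1$, $R:\ell_1\to H$, $\|R\|\le1$, and $\|D\|\le C_pAT\lambda^2f_p(N)\,b$.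
\end{proposition}

\begin{proof}
Let $(e_i)$ be the basis of $K$. The natural candidate sends $e_i$ to a multiple of $\delta_i$, and the smallest multiple compatible with $\|R\|\le1$ is $\tau_i=\|ue_i\|_\infty$. So let $Dx=(a_i\tau_i)_i$ for $x=\sum a_ie_i$, and $R\delta_i=ue_i/\tau_i\in H$, with $R\delta_i=0$ if $\tau_i=0$. Then $\|R\|\le1$, and once $Dx$ is known to lie in $\ell_1$ we have $RDx=\sum a_iue_i=ux$.

To bound $\sum|a_i|\tau_i$ we group the indices $i$ according to the functional that norms $ue_i$. Choose $j(i)$ with $|u_{j(i)}(e_i)|=\tau_i$, let $A_j=\{i:j(i)=j\}$, and let $P_j$ be the multiplier $y\mapsto1_{A_j}y$. The sets $A_j$ partition the index set, so $\|\sum\pm P_j\|\le\lambda$ by \eqref{eq:uncond}. Fix $x=\sum a_ie_i$, let $\sigma_i=\operatorname{sgn}(a_iu_{j(i)}(e_i))$ and $y_j=\sigma1_{A_j}x$. Then $\sum c_jy_j=\phi x$ with $|\phi_i|\le\max|c_j|$, so the first hypothesis of Lemma~\ref{lem:diag} holds with $a=\lambda\|x\|$. Since $P_jy_j=y_j$ and $u_j$ is continuous,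
\[
u_j(P_jy_j)=\sum_{i\in A_j}\sigma_ia_iu_j(e_i)=\sum_{i\in A_j}|a_i|\tau_i .
\]
Summing over $j$ and applying Lemma~\ref{lem:diag}, $\sum_i|a_i|\tau_i\le C_pAT\lambda^2f_p(N)\,b\|x\|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
Let $H$ and $V$ be as in Section~\ref{sec:lower}. The coordinates of $u=V|_K:K\to H\subset\ell_\infty^{2n}$ have norm at most $\beta/c_1$. Proposition~\ref{prop:upper} with $N=2n$ gives $V|_K=RD$ through $\ell_1$ with $\|R\|\le1$ and $\|D\|\le C_pAT\beta\lambda^2f_p(2n)$. Proposition~\ref{prop:lower}, with $\mu$ the counting measure, gives the inequality.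
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $q:\ell_1\to\ell_2$ be a quotient map, rescaled so that $\|q\|\le1$. By the open mapping theorem there is $A<\infty$ as in Theorem~\ref{thm:quant}. Take $p=2$, $T=\beta=1$, and the canonical maps $\iota,\Pi$. If $\ker q$ had an unconditional basis, with constant $\lambda<\infty$, we would have $\sqrt n\le C(A+A^2\lambda^2\log(4n)\,n^{1/4})$ for all $n$, which is false for large $n$.
\end{proof}

\begin{remark}[Complex scalars]\label{rem:complex}
Suppose the complex space $K=\kappa(\ell_2)$ had an unconditional basis $(e_k)$, satisfying \eqref{eq:uncond} for complex multipliers. For real $a_k,b_k$ and real $|\phi_k|,|\phi_k'|\le1$ we have $|\phi_ka_k+i\phi'_kb_k|\le|a_k+ib_k|$, so $(e_1,ie_1,e_2,ie_2,\dots)$ is an unconditional basis of $K$ as a real space. Over $\mathbb R$, complex $\ell_1$ is the $\ell_1$-sum of Euclidean planes, which is isomorphic to real $\ell_1$, and complex $\ell_2$ is a real Hilbert space. So $K$ is isomorphic to the kernel of a real quotient map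 from $\ell_1$ onto $\ell_2$, and this contradicts the real case.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Assume $\lambda<\infty$. Theorem~\ref{thm:quant} with $X=\ell_2^n$, $p=2$, $T=\beta=1$ gives $\sqrt n\le C_2(A+A^2\lambda^2\log(4n)\,n^{1/4})$. If $\sqrt n\ge2C_2A$, then $\lambda^2\ge n^{1/4}/(2C_2A^2\log4n)$, and $\log4n\le2\log2n$. If $\sqrt n<2C_2A$, then $A^{-1}n^{1/8}(\log2n)^{-1/2}\le2C_2(\log2)^{-1/2}$, and the bound follows from $\lambda\ge1$ when $c$ is small.
\end{proof}

\section{Banach lattices and spaces of type $p>4/3$}\label{sec:lattice}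

We prove Theorem~\ref{thm:more}(a). Two things are needed: complemented copies of $\ell_2^n$ in $X$, and a version of Proposition~\ref{prop:upper} in which coordinates with respect to a basis are replaced by values of functions.

A \emph{Banach lattice} is a real Banach space with a vector lattice order such that $|x|\le|y|$ implies $\|x\|\le\|y\|$. It is \emph{order continuous} if every downward directed set with infimum $0$ contains elements of arbitrarily small norm; a Banach lattice that contains no isomorphic copy of $c_0$ is order continuous. A \emph{weak unit} is an element $e\ge0$ such that $e\wedge|x|=0$ implies $x=0$. A separable Banach lattice has one: if $(x_k)$ is dense in the unit sphere, take $e=\sum2^{-k}|x_k|$. A space with an unconditional basis is isomorphic to a Banach lattice, with the coordinatewise order and the norm $\sup_{|\phi_i|\le1}\|\phi x\|$; this gives the last clause of~(a). We use the following representation theorem \cite[Thm~1.b.14]{LT}: an order continuous Banach lattice $K$ with a weak unit may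 be identified, as a lattice, with a space of measurable functions on a probability space $(\mathcal S,\nu)$ such that $L_\infty(\nu)\subset K\subset L_1(\nu)$, $K$ is an order ideal (if $|f|\le|x|$, $f$ is measurable and $x\in K$, then $f\in K$), and every continuous functional on $K$ has the form $x\mapsto\int xt\,d\nu$ for a measurable $t$ with $xt\in L_1(\nu)$ for all $x\in K$.

\begin{proposition}\label{prop:lattice}
Let $q,A,X,p,T,K$ be as in Lemma~\ref{lem:HS}, and suppose that $K$ is a Banach lattice under a norm $\|\cdot\|_0$ with $\|x\|\le\|x\|_0\le\lambda\|x\|$. Let $H\subset\ell_\infty^N$ and $u=(u_1,\dots,u_N):K\to H$ be as in Proposition~\ref{prop:upper}. Then $u=RD$ with $D:K\to L_1(\nu')$, $R:L_1(\nu')\to H$, $\nu'$ a finite measure, $\|R\|\le1$, and $\|D\|\le C_pAT\lambda^2f_p(N)\,b$.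
\end{proposition}

\begin{proof}
We may assume $K\neq\{0\}$. In $\ell_1$ weakly null sequences are norm null, and the unit vectors of $c_0$ are weakly null, so $K\subset\ell_1$ contains no copy of $c_0$. Thus $K$ is order continuous, it is separable, and the representation theorem applies. If $\phi$ is measurable and $|\phi|\le1$, then $\phi x\in K$ for $x\in K$ and
\begin{equation}\label{eq:mult}
\|\phi x\|\le\|\phi x\|_0\le\|x\|_0\le\lambda\|x\|,
\end{equation}
which replaces \eqref{eq:uncond}. Let $t_j$ be the function representing $u_j$; since $1\in K$, $t_j\in L_1(\nu)$. Let $\tau=\max_j|t_j|$, let $\nu'$ be the restriction of $\nu$ to $\{\tau>0\}$, and let $A_j=\{\tau>0,\ |t_j|=\tau,\ |t_i|<\tau\text{ for }i<j\}$; these sets partition $\{\tau>0\}$. Define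
\[
Dx=\tau x,\qquad Rf=\Big(\int f\,\frac{t_j}\tau\,d\nu'\Big)_{j\le N}.
\]
Here $Dx\in L_1(\nu')$ because $|\tau x|\le\sum_j|t_jx|$. We have $\|Rf\|_\infty\le\|f\|_1$, and $RD=u$ because each $t_j$ vanishes off $\{\tau>0\}$. In the case of a basis $R$ mapped into $H$ by construction; here we argue by density. The range of $D$ contains $\tau L_\infty(\nu')$, which is dense in $L_1(\nu')$ since $f1_{\{|f|\le k\tau\}}\to f$ as $k\to\infty$. On the range of $D$ the operator $R$ takes values in $u(K)\subset H$, and $H$ is closed, so $R$ maps into $H$.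

Let $P_jy=1_{A_j}y$. Fix $x\in K$ and let $y_j=\operatorname{sgn}(xt_j)1_{A_j}x$. By \eqref{eq:mult} and the disjointness of the $A_j$, the hypotheses of Lemma~\ref{lem:diag} hold with $a=\lambda\|x\|$. Since $u_j(P_jy_j)=\int_{A_j}|xt_j|\,d\nu=\int_{A_j}\tau|x|\,d\nu$, the lemma gives $\|Dx\|_1=\sum_ju_j(P_jy_j)\le C_pAT\lambda^2f_p(N)\,b\|x\|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $X$ have type $p\in(4/3,2]$ with constant $T$. A space of type greater than $1$ is $K$-convex by Pisier's theorem \cite{Pisier}, and by the theorem of Figiel and Tomczak-Jaegermann \cite{FTJ} an infinite-dimensional $K$-convex space contains uniformly complemented, uniformly isomorphic copies of $\ell_2^n$. Only the combined conclusion is used: there are $a,a'<\infty$ and, for each $n$, an injective $\iota:\ell_2^n\to X$ with $\|\iota\|\le1$, $\|\iota^{-1}\|\le a$ and a projection of norm at most $a'$ onto its range. Composing the projection with $\iota^{-1}$ gives $\Pi$ with $\Pi\iota=\mathrm{id}$ and $\|\Pi\|\le\beta:=aa'$,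 independent of $n$.

Normalize the quotient map so that $\|q\|\le1$, and let $A<\infty$ be given by the open mapping theorem. Suppose $K=\ker q$ is isomorphic to a Banach lattice. Transport the order and the norm to $K$ and rescale so that $\|x\|\le\|x\|_0\le\lambda\|x\|$ for some $\lambda<\infty$. Proposition~\ref{prop:lattice} applied to $V|_K$, followed by Proposition~\ref{prop:lower} with $\mu=\nu'$, gives
\[
\sqrt n\le C_p\big(A\beta+A^2T\beta\lambda^2f_p(2n)\,n^{1/4}\big)\qquad\text{for all }n .
\]
But $f_p(2n)\,n^{1/4}\le Cn^{1/p-1/4}(\log4n)^2$, and $1/p-1/4<1/2$ exactly when $p>4/3$. So the right side is $o(\sqrt n)$, a contradiction.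
\end{proof}

\begin{thebibliography}{9}

\bibitem{CG} Jes\'us M. F. Castillo and Ricardo Garc\'ia, \emph{Bilinear forms and the $\mathrm{Ext}^2$-problem in Banach spaces}, arXiv:1808.03173 (2018).

\bibitem{FTJ} Figiel and Tomczak-Jaegermann, Israel J. Math. 33 (1979).

\bibitem{LT} Lindenstrauss and Tzafriri, \emph{Classical Banach Spaces II}.

\bibitem{Pisier} Pisier, Ann. of Math. 115 (1982).

\bibitem{Tropp} Tropp, \emph{An Introduction to Matrix Concentration Inequalities}, 2015.

\end{thebibliography}
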